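# Sylvester rank functions and the rank condition

## Two rings: $K\times K$ and $\operatorname{End}(V)$

Let $K$ be a field and let $R=K\times K$, with $e=(1,0)$ and $f=(0,1)$. Suppose we want to give every matrix over $R$ a real number $\mathrm{rk}\ge 0$, its "rank", under the following rules. The matrices $0$ and $1$ have ranks $0$ and $1$, a product never has larger rank than either factor, and ranks add over block diagonal sums. What can the rank of $e$ be?

Two small multiplications answer this:
$$
\begin{bmatrix} e&0\\0&f\end{bmatrix}=\begin{bmatrix} e\\f\end{bmatrix}\cdot 1\cdot\begin{bmatrix} e&f\end{bmatrix},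
\qquad
1=e+f=\begin{bmatrix} e&f\end{bmatrix}\begin{bmatrix} e&0\\0&f\end{bmatrix}\begin{bmatrix} e\\f\end{bmatrix}.
$$
The first says that $\mathrm{rk}(e)+\mathrm{rk}(f)\le 1$, the second says that $\mathrm{rk}(e)+\mathrm{rk}(f)\ge 1$. So $\mathrm{rk}(f)=1-t$, where $t=\mathrm{rk}(e)\in[0,1]$.

This determines everything else. A matrix $A$ over $R$ is a pair $(A',A'')$ of matrices over $K$ of the same size. Replacing $e,f$ above by $eI,fI$ gives
$$
\begin{bmatrix} eA&0\\0&fA\end{bmatrix}=\begin{bmatrix} eI\\fI\end{bmatrix}A\begin{bmatrix} eI&fI\end{bmatrix},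
\qquad
A=eA+fA=\begin{bmatrix} eI&fI\end{bmatrix}\begin{bmatrix} eA&0\\0&fA\end{bmatrix}\begin{bmatrix} eI\\fI\end{bmatrix},
$$
so $\mathrm{rk}(A)=\mathrm{rk}(eA)+\mathrm{rk}(fA)$. If $A'$ has rank $r\ge1$ over $K$, then $A'=PI_rQ$ and $I_r=P_1A'Q_1$ for suitable matrices over $K$. Putting these in the first coordinate (and $0$ in the second) shows that $eA=(A',0)$ and $eI_r$ factor through each other, so $\mathrm{rk}(eA)=\mathrm{rk}(eI_r)=rt$. If $r=0$ then $eA=0$. The same holds for $f$, and therefore
$$
\mathrm{rk}(A)=t\,\mathrm{rank}(A')+(1-t)\,\mathrm{rank}(A'').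
$$
Conversely, each $t\in[0,1]$ gives a function with all the required properties. There is a whole segment of possible rank functions, and nothing in the ring prefers one value of $\mathrm{rk}(e)$.

Here is a ring where the rules cannot be met at all. Let $V$ be a vector space with basis $v_0,v_1,v_2,\dots$, and let $R=\operatorname{End}(V)$, with maps composed from right to left. For $i\in\{0,1\}$ let $y_i(v_n)=v_{2n+i}$, and let $x_i(v_{2n+i})=v_n$, with $x_i=0$ on the other basis vectors. Then $x_iy_j=\delta_{ij}$, that is,
$$
I_2=\begin{bmatrix} x_0\\x_1\end{bmatrix}\begin{bmatrix} y_0&y_1\end{bmatrix}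
=\begin{bmatrix} x_0\\x_1\end{bmatrix}\cdot 1\cdot\begin{bmatrix} y_0&y_1\end{bmatrix}.
$$
A rank function would give $2=\mathrm{rk}(I_2)\le\mathrm{rk}(1)=1$. In module language, the single row $(y_0,y_1)$ generates the free left module $R^2$, since $x_0(y_0,y_1)=(1,0)$ and $x_1(y_0,y_1)=(0,1)$.

So a free module generated by too few elements forbids a rank function. We ask whether this is the only thing that can. To make this precise, let $R$ be a unital ring and let $M(R)$ be the set of all rectangular matrices over $R$, of sizes $m\times n$ with $m,n\ge1$.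

**Definition 1.** A *Sylvester (matrix) rank function* for $R$ is a function $\mathrm{rk}:M(R)\to\mathbb R_{\ge0}$ with

* (S1) $\mathrm{rk}(0)=0$ and $\mathrm{rk}(1)=1$;
* (S2) $\mathrm{rk}(AB)\le\min(\mathrm{rk}(A),\mathrm{rk}(B))$;
* (S3) $\mathrm{rk}\begin{bmatrix} A&0\\0&B\end{bmatrix}=\mathrm{rk}(A)+\mathrm{rk}(B)$;
* (S4) $\mathrm{rk}\begin{bmatrix} A&C\\0&B\end{bmatrix}\ge\mathrm{rk}(A)+\mathrm{rk}(B)$.

**Definition 2.** $R$ satisfies the *rank condition* if for every $n\in\mathbb N$ (so $n\ge 1$) the free left $R$-module $R^n$ is not generated by $n-1$ elements.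

For $n=1$ this says that $R\ne0$. The ring $\operatorname{End}(V)$ violates the condition at $n=2$. A field satisfies it, by dimension.

**Theorem A.** A unital ring $R$ satisfies the rank condition if and only if $R$ has a Sylvester rank function.

The question whether the rank condition forces a rank function is taken from Tsz Fun Hung and Hanfeng Li, "Malcolmson semigroups", arXiv:2201.01432 (2022). It is known that a rank function forces the rank condition, and that the converse holds for von Neumann regular rings. Theorem A makes no assumption on $R$ beyond being unital.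

## Rank functions on fields, $M_2(K)$ and $\mathbb Z/4$

*Fields and images.* Over a field $K$ the usual rank is a rank function. For (S4), the matrix $M=\begin{bmatrix} A&C\\0&B\end{bmatrix}$ sends a column $(v,w)$ to $(Av+Cw,Bw)$. Projection to the second coordinate maps $\operatorname{im}M$ onto $\operatorname{im}B$, and its kernel contains $\operatorname{im}A\oplus0$; so $\dim\operatorname{im}M\ge\dim\operatorname{im}A+\dim\operatorname{im}B$. The other axioms are clear. By taking coordinates this also gives (S4) for the functions on $K\times K$ above.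

*Commutative rings.* If $R\to S$ is a unital homomorphism and $\mathrm{rk}$ is a rank function on $S$, then applying the homomorphism entrywise and then $\mathrm{rk}$ gives one on $R$. A nonzero commutative ring maps to a field, so it has a rank function.

*$M_2(K)$.* An $m\times n$ matrix over $M_2(K)$ is a $2m\times2n$ matrix over $K$, and half its rank is a rank function. Here $\mathrm{rk}(e_{11})=\frac12$, so values need not be integers.

*$\mathbb Z/4$.* Let $\mathrm{rk}(A)=\frac12\operatorname{length}(\operatorname{im}A)$, where $\operatorname{im}A$ is the submodule generated by the columns. Then $\mathrm{rk}(1)=1$. We have $\operatorname{im}AB\subseteq\operatorname{im}A$, and $\operatorname{im}AB$ is a quotient of $\operatorname{im}B$. Axiom (S3) is clear, and (S4) follows from the projection argument above with length in place of dimension. For this function $\mathrm{rk}(2)=\frac12$. The rank function coming from $\mathbb Z/4\to\mathbb Z/2$ has $\mathrm{rk}(2)=0$ instead.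

## Comparing matrices by factorization

Write $A\oplus B$ for the block diagonal sum and $A^{\oplus p}$ for the sum of $p\ge1$ copies. The symbol $I_0$, and a direct sum of $0$ copies, means "absent".

**Definition 3.** For $A,B\in M(R)$ write $A\succeq B$ if $B=PAQ$ for some matrices $P,Q$ over $R$. The statement $A\succeq I_0$ is always true.

We saw that $1\succeq e\oplus f\succeq 1$ over $K\times K$, and that $1\succeq I_2$ over $\operatorname{End}(V)$. The following are immediate.

* $\succeq$ is reflexive and transitive; $A\succeq B$ and $A'\succeq B'$ give $A\oplus A'\succeq B\oplus B'$.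
* Reordering the summands of a direct sum gives matrices that are $\succeq$ each other, by permutation matrices.
* $A\oplus X\succeq X$ (select the rows and columns of $X$), and $X\succeq X\oplus 0_{1\times1}$ (add a zero row and a zero column).
* $I_m\succeq A$ if $A$ has $m$ rows, because $A=I_m\cdot I_m\cdot A$.

Under the rank condition,
$$
I_a\succeq I_k\quad\Longrightarrow\quad k\le a. \tag{1}
$$
Indeed, let $k\ge1$ and $I_k=UV$ with $U$ of size $k\times a$. Each row of $I_k$ is a left combination of the $a$ rows of $V$, so these rows generate $R^k$. If $k>a$, pad them with zeros to $k-1$ generators of $R^k$, which is excluded.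

**Proof of "if" in Theorem A.** Let $\mathrm{rk}$ be a rank function. Since $\mathrm{rk}(1)\ne\mathrm{rk}(0)$, we have $1\ne0$, which is the case $n=1$. Let $n\ge2$ and suppose that $R^n$ is generated by the rows of an $(n-1)\times n$ matrix $Y$. Then $I_n=XY$ for some $X$ of size $n\times(n-1)$. By (S1) and (S3), $\mathrm{rk}(I_n)=n$, so
$$
n=\mathrm{rk}(I_n)\le\mathrm{rk}(X)=\mathrm{rk}(XI_{n-1})\le\mathrm{rk}(I_{n-1})=n-1,
$$
a contradiction. $\square$

**From here on, $R$ satisfies the rank condition.**

## Counting identity matrices inside $A^{\oplus p}$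

What could the rank of $A$ be, if we must produce it from $R$ alone? The natural try is to count how large an identity matrix can be extracted from copies of $A$.

**Definition 4.** For $A\in M(R)$ let
$$
\nu(A)=\sup\{k/p:\ p\ge1,\ k\ge0,\ A^{\oplus p}\succeq I_k\}.
$$

Copies are needed. Over $M_2(K)$ we have $e_{11}\not\succeq1$, since $1$ has rank $2$ over $K$. But
$$
\begin{bmatrix} e_{11}&e_{21}\end{bmatrix}\begin{bmatrix} e_{11}&0\\0&e_{11}\end{bmatrix}\begin{bmatrix} e_{11}\\e_{12}\end{bmatrix}=e_{11}+e_{22}=1,
$$
so $\nu(e_{11})\ge\frac12$.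

**Step 1 (finiteness).** *This step uses the rank condition to bound $\nu$.* If $A$ is $m\times n$, then $0\le\nu(A)\le m$. For if $A^{\oplus p}\succeq I_k$, then $I_{mp}\succeq A^{\oplus p}\succeq I_k$, and $k\le mp$ by (1). The value $k=0$ is always allowed, so $\nu(A)\ge0$.

**Step 2 (monotonicity).** *This step makes $\nu$ respect factorizations.* If $A\succeq B$, then $A^{\oplus p}\succeq B^{\oplus p}$, so every pair $(p,k)$ allowed for $B$ is allowed for $A$, and $\nu(A)\ge\nu(B)$. In particular $\nu$ does not depend on the order of direct summands.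

**Step 3 (superadditivity).** *This step gives one half of additivity.* We have
$$
\nu(A\oplus B)\ge\nu(A)+\nu(B),\qquad \nu(I_N)\ge N. \tag{2}
$$
If $A^{\oplus p}\succeq I_k$ and $B^{\oplus q}\succeq I_{k'}$, then, after reordering, $(A\oplus B)^{\oplus pq}$ is $A^{\oplus pq}\oplus B^{\oplus pq}\succeq I_{kq+k'p}$ (if $k$ or $k'$ is $0$, drop that part). So $\nu(A\oplus B)\ge\frac kp+\frac{k'}q$; take suprema. For the second inequality take $p=1$, $k=N$.

Is $\nu$ the rank function? Return to $R=K\times K$. If $e^{\oplus p}\succeq I_k$, look at the second coordinate: $0\succeq I_k$ over $K$, so $k=0$. Hence $\nu(e)=0$, and likewise $\nu(f)=0$. But $e\oplus f\succeq1$, so $\nu(e\oplus f)\ge1$. Thus (S3) fails: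
$$
\nu(e\oplus f)\ge 1>0=\nu(e)+\nu(f).
$$
The values $\mathrm{rk}(e)=t$ and $\mathrm{rk}(f)=1-t$ can each be $0$, but not at the same time. The function $\nu$ is too small on each summand separately, and no formula of this symmetric kind can decide between $e$ and $f$. We will not repair $\nu$. It will serve to show that the axioms do not contradict each other, and a choice principle (Hahn–Banach) will then make the decision. For that purpose, we still need to know how $\nu$ behaves on triangular matrices.

## Triangular matrices and staggered copies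

Let $M=\begin{bmatrix} A&C\\0&B\end{bmatrix}$. We want $\nu(M)\ge\nu(A\oplus B)$. Suppose that $U(A\oplus B)V=I_k$ with $U=(U_1\ U_2)$ and $V=\begin{bmatrix} V_1\\V_2\end{bmatrix}$ partitioned to match. The obvious thing is to apply the same multipliers to $M$:
$$
UMV=U_1AV_1+U_2BV_2+U_1CV_2=I_k+U_1CV_2 .
$$
The error $U_1CV_2$ is an arbitrary matrix, and $I_k+U_1CV_2$ may even vanish. Take $R=\mathbb Z$, $A=2$, $B=3$, $C=1$, $U=(-1\ \ 1)$, $V=\begin{bmatrix}1\\1\end{bmatrix}$. Then $U(A\oplus B)V=-2+3=1$, but $UMV=-2+3-1=0$.

The error arises because one copy of $M$ has to serve both $U_1$ (on the left) and $V_2$ (on the right) for the *same* row and column of the result. With several copies we can stagger: take the $B$-part of copy $i$ and the $A$-part of copy $i+1$ to build the $i$-th diagonal block. The error then has to appear off the diagonal, on one side only. The cost is one copy out of $l$.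

**Lemma 5.** Let $M=\begin{bmatrix} A&C\\0&B\end{bmatrix}$, let $U=(U_1\ U_2)$ and $V=\begin{bmatrix} V_1\\V_2\end{bmatrix}$ be partitioned conformably, and put
$$
D=U(A\oplus B)V=U_1AV_1+U_2BV_2,\qquad W=U_1CV_2. \tag{3}
$$
Then for every $l\ge2$ we have $M^{\oplus l}\succeq T$, where $T$ is the $(l-1)\times(l-1)$ block matrix with $T_{ii}=D$, $T_{i,i+1}=W$, and all other blocks $0$.

**Proof.** Index the copies of $M$ by $h=1,\dots,l$. Let $\tilde U$ have block rows $i=1,\dots,l-1$ and block columns $h=1,\dots,l$, and let $\tilde V$ have block rows $h=1,\dots,l$ and block columns $j=1,\dots,l-1$, with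
$$
\tilde U_{i,i}=(0\ \ U_2),\quad \tilde U_{i,i+1}=(U_1\ \ 0),\qquad
\tilde V_{j,j}=\begin{bmatrix}0\\V_2\end{bmatrix},\quad \tilde V_{j+1,j}=\begin{bmatrix}V_1\\0\end{bmatrix},
$$
and all other blocks $0$. The $(i,j)$ block of $\tilde UM^{\oplus l}\tilde V$ is $\sum_h\tilde U_{i,h}M\tilde V_{h,j}$, and only $h\in\{i,i+1\}\cap\{j,j+1\}$ contributes.

* If $j=i$, then $h=i$ gives $(0\ \ U_2)M\begin{bmatrix}0\\V_2\end{bmatrix}=U_2BV_2$ and $h=i+1$ gives $(U_1\ \ 0)M\begin{bmatrix}V_1\\0\end{bmatrix}=U_1AV_1$. The sum is $D$.
* If $j=i+1$, only $h=i+1$ contributes, with $(U_1\ \ 0)M\begin{bmatrix}0\\V_2\end{bmatrix}=U_1CV_2=W$.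
* If $j=i-1$, only $h=i$ contributes, with $(0\ \ U_2)M\begin{bmatrix}V_1\\0\end{bmatrix}=U_2\cdot0\cdot V_1=0$. This is where the zero block of $M$ is used.
* Otherwise the intersection is empty and the block is $0$. $\square$

In the integer example with $l=3$,
$$
\tilde U=\begin{bmatrix}0&1&-1&0&0&0\\0&0&0&1&-1&0\end{bmatrix},\qquad
\tilde V=\begin{bmatrix}0&1&1&0&0&0\\0&0&0&1&1&0\end{bmatrix}^{\top}.
$$
The columns of $M^{\oplus3}\tilde V$ are $(1,3,2,0,0,0)^\top$ and $(0,0,1,3,2,0)^\top$, so
$\tilde UM^{\oplus3}\tilde V=\begin{bmatrix}1&-1\\0&1\end{bmatrix}$. This is invertible, although $UMV=0$.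

**Corollary 6.** If $A\oplus B\succeq I_k$, then for all $l\ge2$
$$
\begin{bmatrix} A&C\\0&B\end{bmatrix}^{\oplus l}\succeq I_{k(l-1)}. \tag{4}
$$

**Proof.** For $k=0$ there is nothing to show. For $k\ge1$ choose $U,V$ with $D=I_k$ in Lemma 5. Then $T$ is block upper unitriangular, so it is invertible, and $M^{\oplus l}\succeq T\succeq T^{-1}T=I_{k(l-1)}$. $\square$

**Step 4 (triangular matrices).** *This step turns the loss of one copy in $l$ into no loss at all.* We have
$$
\nu\left(\begin{bmatrix} A&C\\0&B\end{bmatrix}\right)\ge\nu(A\oplus B). \tag{5}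
$$
Call the left matrix $M$ and let $(A\oplus B)^{\oplus p}\succeq I_k$. Up to permutations of rows and columns, $M^{\oplus p}$ is $\begin{bmatrix} A^{\oplus p}&C^{\oplus p}\\0&B^{\oplus p}\end{bmatrix}$, and $A^{\oplus p}\oplus B^{\oplus p}\succeq I_k$. Corollary 6 gives $M^{\oplus pl}\succeq I_{k(l-1)}$, hence $\nu(M)\ge\frac{k(l-1)}{pl}$ for all $l\ge2$. Let $l\to\infty$, then take the supremum over $k/p$.

So $\nu$ satisfies every axiom except (S3). Axiom (S2) is Step 2, and (S4) is (5) with (2). Next, $\nu(1)=1$ by Step 1 and (2). Finally $\nu(0)=0$, because $0^{\oplus p}\succeq I_k$ with $k\ge1$ would give $I_k=0$ and $R=0$.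

## The cone generated by the axioms

Look at a rank function as a linear functional. Let $F$ be the real vector space with basis $\{[A]:A\in M(R)\}$. A function on $M(R)$ is the same as a linear functional on $F$, and each axiom except $\mathrm{rk}(1)=1$ says that the functional is nonnegative on certain vectors.

**Definition 7.** Let $\mathcal C\subset F$ be the convex cone generated by the following elements, for all matrices for which they make sense, that is, the set of their finite nonnegative real combinations:

* (g1) $[A]-[PAQ]$;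
* (g2) $[A]+[B]-[A\oplus B]$;
* (g3) $\left[\begin{bmatrix} A&C\\0&B\end{bmatrix}\right]-[A]-[B]$;
* (g4) $-[0_{1\times1}]$;
* (g5) $[A]$.

Over $K\times K$, the relations $1\succeq e\oplus f\succeq1$ give
$$
[e]+[f]-[1]=([e]+[f]-[e\oplus f])+([e\oplus f]-[1])\in\mathcal C
$$
by (g2) and (g1), and
$$
[1]-[e]-[f]=([1]-[e\oplus f])+([e\oplus f]-[e]-[f])\in\mathcal C
$$
by (g1) and (g3) with $C=0$. A functional that is nonnegative on $\mathcal C$ must therefore satisfy $\varphi([e])+\varphi([f])=\varphi([1])$.

We look for $\varphi\ge0$ on $\mathcal C$ with $\varphi([1])=1$. There is one evident obstruction: if $-[1]\in\mathcal C$, no such $\varphi$ exists. The same definition of $\mathcal C$ over $\operatorname{End}(V)$ shows this obstruction at work. There $[1]-[I_2]$ is of type (g1) and $[I_2]-[1]-[1]$ is of type (g3), and their sum is $-[1]$. The heart of the proof is that $-[1]\notin\mathcal C$ under the rank condition. The reason is that a membership $-[1]\in\mathcal C$ would be a finite chain of moves, none of which can raise $\nu$, and which together produce an identity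 matrix for free.

Write each generator as $\lambda-\rho$ with $\lambda,\rho$ finite multisets of matrices (formal sums with nonnegative integer coefficients), as displayed. For (g1), $\lambda=[A]$ and $\rho=[PAQ]$; for (g2), $\lambda=[A]+[B]$ and $\rho=[A\oplus B]$; for (g3), $\lambda$ is the triangular matrix and $\rho=[A]+[B]$; for (g4), $\lambda=\emptyset$ and $\rho=[0_{1\times1}]$; for (g5), $\lambda=[A]$ and $\rho=\emptyset$. For a nonempty finite multiset $\sigma$ let $\oplus\sigma$ be the direct sum of its members in any order.

**Step 5 (moves with spectators).** *This step shows that replacing $\lambda$ by $\rho$ never raises $\nu$, whatever other summands are present.* For every generator $\lambda-\rho$ and every nonempty $\tau$,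
$$
\nu(\oplus(\lambda+\tau))\ge\nu(\oplus(\rho+\tau)). \tag{6}
$$
Put $X=\oplus\tau$. By Step 2 it suffices in four cases to compare by $\succeq$:

* (g1): $A\oplus X\succeq PAQ\oplus X$.
* (g2): both sides are $A\oplus B\oplus X$, up to order.
* (g4): $X\succeq X\oplus0_{1\times1}$, which is $\oplus(\rho+\tau)$ up to order.
* (g5): $A\oplus X\succeq X$.

For (g3), the spectator can be absorbed in the lower right block:
$$
\begin{bmatrix} A&C\\0&B\end{bmatrix}\oplus X=\begin{bmatrix} A&(C\ \ 0)\\0&B\oplus X\end{bmatrix},
$$
and (5), applied to this matrix, gives $\nu\ge\nu(A\oplus B\oplus X)$.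

The spectators are the reason why the failure of (S3) does no harm. We never compare $\nu$ of a sum with the sum of the values of $\nu$, except through (2) at the very end.

**Step 6 (rational coefficients).** *This step lets us clear denominators.* An element $x\in\mathcal C$ with rational coordinates is a nonnegative rational combination of generators.

Write $x=\sum t_i\gamma_i$ with $t_i>0$ and with as few generators $\gamma_i$ as possible. Then the $\gamma_i$ are linearly independent (Carathéodory's theorem for cones). Otherwise $\sum s_i\gamma_i=0$ with some $s_i>0$, after a change of sign if needed; with $c=\min\{t_i/s_i:s_i>0\}$ the expression $x=\sum(t_i-cs_i)\gamma_i$ has nonnegative coefficients and fewer terms. Now the $\gamma_i$ have integer coordinates, finitely many of them nonzero, so $(t_i)$ is the unique solution of a linear system with rational data and full column rank. Solving an invertible square subsystem by Cramer's rule shows that the $t_i$ are rational.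

**Step 7 (consistency).** *This step shows that the obstruction does not occur:*
$$
-[1]\notin\mathcal C. \tag{7}
$$
Suppose $-[1]\in\mathcal C$. By Step 6, after clearing denominators, there are $N\ge1$ and generators $\lambda_j-\rho_j$, repetitions allowed, with $-N[1]=\sum_j(\lambda_j-\rho_j)$. Put
$$
\lambda=\sum_j\lambda_j+[1],\qquad \rho=\sum_j\rho_j+[1].
$$
Since the $[A]$ form a basis of $F$, the identity $N[1]+\lambda=\rho$ is an equality of multisets. Starting from $\oplus\lambda$, replace $\lambda_j$ by $\rho_j$ for one $j$ after the other. Each time (6) applies with $\tau$ the rest, which is nonempty because of the extra $[1]$. This gives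
$$
\nu(\oplus\lambda)\ge\nu(\oplus\rho)=\nu(I_N\oplus(\oplus\lambda))\ge N+\nu(\oplus\lambda),
$$
where the last inequality is (2). Since $\nu(\oplus\lambda)<\infty$ by Step 1, this is a contradiction.

The finiteness of $\nu$ is where the rank condition enters. Over $\operatorname{End}(V)$ we have $1\succeq I_2\succeq I_4\succeq\cdots$, so $\nu(1)=\infty$ and the last line would say nothing.

## A functional from Hahn–Banach

Recall the Hahn–Banach theorem. If $\pi$ is a sublinear functional on a real vector space ($\pi(x+y)\le\pi(x)+\pi(y)$, and $\pi(cx)=c\pi(x)$ for $c\ge0$), then every linear functional on a subspace that is $\le\pi$ there extends to a linear functional $\le\pi$ on the whole space.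

**Step 8 ($[1]$ dominates everything).** *This step prepares the definition of $\pi$.* For every $x\in F$ there is $t>0$ with $t[1]-x\in\mathcal C$ and $t[1]+x\in\mathcal C$.

If $A$ is $m\times n$, then $m[1]-[I_m]\in\mathcal C$, by (g2) used $m-1$ times, and $[I_m]-[A]\in\mathcal C$ by (g1); so $m[1]-[A]\in\mathcal C$. Also $[A]\in\mathcal C$ by (g5). Thus both $m[1]-[A]$ and $m[1]+[A]$ lie in $\mathcal C$. Take nonnegative combinations over the finitely many basis vectors in $x$. Since $[1]\in\mathcal C$, the number $t$ may be increased freely.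

**Step 9 (the sublinear functional).** *This step encodes the cone in one function.* Define
$$
\pi(x)=\inf\{t\in\mathbb R:\ t[1]-x\in\mathcal C\}. \tag{8}
$$
The set is nonempty by Step 8. If it were unbounded below, choose $t_0$ with $t_0[1]+x\in\mathcal C$ and then $t<-t_0$ with $t[1]-x\in\mathcal C$. The sum $(t+t_0)[1]$ is a negative multiple of $[1]$ in $\mathcal C$, against (7). So $\pi$ is finite. Since $\mathcal C$ is closed under addition and positive scaling, $\pi(x+y)\le\pi(x)+\pi(y)$ and $\pi(cx)=c\pi(x)$ for $c>0$. By (7), $t[1]\in\mathcal C$ exactly when $t\ge0$. Hence $\pi(0)=0$, $\pi([1])=1$ and $\pi(-[1])=-1$.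

**Step 10 (the rank function).** *This step extracts $\mathrm{rk}$ and checks the axioms.* By Hahn–Banach, starting from the zero subspace, there is a linear $\varphi\le\pi$ on $F$. Then $\varphi([1])\le1$ and $-\varphi([1])\le\pi(-[1])=-1$, so $\varphi([1])=1$. If $x\in\mathcal C$, then $0\cdot[1]-(-x)\in\mathcal C$, so $-\varphi(x)=\varphi(-x)\le\pi(-x)\le0$. Thus $\varphi\ge0$ on $\mathcal C$. Put $\mathrm{rk}(A)=\varphi([A])$.

* $\mathrm{rk}\ge0$ by (g5), and $\mathrm{rk}(1)=1$.
* $\mathrm{rk}(0_{1\times1})=0$ by (g4) and (g5). A zero matrix of any size is $P\,0_{1\times1}\,Q$ for suitable $P,Q$, so it has rank $0$ by (g1) and (g5). This is (S1).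
* (S2): $[A]-[I\!A B]$ and $[B]-[A B I]$ are of type (g1), so $\mathrm{rk}(AB)\le\mathrm{rk}(A)$ and $\mathrm{rk}(AB)\le\mathrm{rk}(B)$.
* (S4) is (g3).
* (S3): "$\le$" is (g2), and "$\ge$" is (g3) with $C=0$.

So $\mathrm{rk}$ is a Sylvester rank function, and Theorem A is proved. $\blacksquare$

**Remark.** Every nonzero *stably finite* ring $S$ (for square matrices, $XY=I$ implies $YX=I$) has a Sylvester rank function. We check the rank condition. The case $n=1$ is $S\ne0$. If $n\ge2$ and $I_n=XY$ with $X$ of size $n\times(n-1)$, add a zero column to $X$ and a zero row to $Y$ to get square $X',Y'$ with $X'Y'=I_n$. Then $Y'X'=I_n$. But $Y'X'$ has a zero last row, so $1=0$, a contradiction.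

## The compact convex set $\mathbb P(R)$

The rank condition remains in force. Let $\mathbb P(R)$ be the set of all Sylvester rank functions for $R$; by Theorem A it is not empty. The axioms are linear equations and inequalities in the values of $\mathrm{rk}$ ((S2) is two inequalities), each involving finitely many values. So $\mathbb P(R)$ is convex, and closed in the product topology of $\mathbb R^{M(R)}$. If $A$ has $m$ rows, then $I_m\succeq A$ gives $0\le\mathrm{rk}(A)\le m$. By Tychonoff's theorem $\mathbb P(R)$ is compact. For $K\times K$ it is the segment $0\le t\le1$.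

Rank functions correspond to the linear $\varphi$ on $F$ with $\varphi\ge0$ on $\mathcal C$ and $\varphi([1])=1$. One direction is Step 10. Conversely, the linear extension of a rank function is nonnegative on (g1) by (S2) used twice, on (g2) by (S3), on (g3) by (S4), on (g4) by (S1), and on (g5). These $\varphi$ are exactly the linear $\varphi\le\pi$. Step 10 shows that a linear $\varphi\le\pi$ has the two properties. If $\varphi$ has them and $t[1]-x\in\mathcal C$, then $t-\varphi(x)\ge0$; taking the infimum gives $\varphi(x)\le\pi(x)$. Therefore, identifying $\mathrm{rk}$ with $\varphi$,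
$$
\pi(x)=\max_{\varphi\in\mathbb P(R)}\varphi(x)\qquad(x\in F). \tag{9}
$$
Only the existence of some $\varphi\le\pi$ with $\varphi(x)=\pi(x)$ remains. If $x=0$ any $\varphi$ will do. If $x\ne0$, put $\varphi_0(sx)=s\pi(x)$ on $\mathbb Rx$. For $s\ge0$ this equals $\pi(sx)$. For $s<0$, from $0=\pi(0)\le\pi(x)+\pi(-x)$ we get $s\pi(x)\le|s|\pi(-x)=\pi(sx)$. Extend $\varphi_0$ by Hahn–Banach.

## All inequalities between ranks

Formula (9) lets us decide when $\mathrm{rk}(X)\ge\mathrm{rk}(Y)$ holds for every rank function, in terms of matrix factorizations.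

**Definition 8.** For $Y\in M(R)$ and $q\ge1$ let $\mathrm{Tri}_q(Y)$ be the set of block upper triangular matrices $(T_{st})_{1\le s,t\le q}$ with blocks of the size of $Y$, $T_{ss}=Y$, and $T_{st}=0$ for $s>t$.

For instance, $\begin{bmatrix}2&1\\0&2\end{bmatrix}\in\mathrm{Tri}_2(2)$. Clearly $\mathrm{Tri}_q(Y^{\oplus d})\subset\mathrm{Tri}_{qd}(Y)$, by cutting the blocks further. If $\mathrm{rk}$ is a rank function and $T\in\mathrm{Tri}_q(Y)$, then
$$
\mathrm{rk}(T)\ge q\,\mathrm{rk}(Y), \tag{10}
$$
by induction on $q$ from (S4), as $T=\begin{bmatrix} Y&*\\0&T'\end{bmatrix}$ with $T'\in\mathrm{Tri}_{q-1}(Y)$ when $q\ge2$.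

**Theorem B.** Let $R$ satisfy the rank condition. For $X,Y\in M(R)$ the following are equivalent.

1. $\mathrm{rk}(X)\ge\mathrm{rk}(Y)$ for all $\mathrm{rk}\in\mathbb P(R)$.
2. For every $\varepsilon\in(0,1)$ there are integers $p\ge1$, $0\le j\le\varepsilon p$, $q\ge(1-\varepsilon)p$ and $T\in\mathrm{Tri}_q(Y)$ with $X^{\oplus p}\oplus I_j\succeq T$.

**Proof that 2 implies 1.** By (10), $p\,\mathrm{rk}(X)+j\ge\mathrm{rk}(T)\ge q\,\mathrm{rk}(Y)$. Divide by $p$ to get $\mathrm{rk}(X)+\varepsilon\ge(1-\varepsilon)\mathrm{rk}(Y)$, and let $\varepsilon\to0$. $\square$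

For the converse we run the argument of Steps 5 to 7 again, with a relation between matrices in place of the number $\nu$. The relation $\succeq$ itself will not do, because it does not respect (g3). Over $\mathbb Z$, the matrix $M=\begin{bmatrix}2&1\\0&2\end{bmatrix}$ is not $\succeq 2I_2$. If $PMQ=2I_2$, determinants give $\det P\det Q=1$, so $P,Q$ are invertible over $\mathbb Z$ and $M=2P^{-1}Q^{-1}$ would have even entries. Lemma 5 tells us what to use.

**Definition 9.** Write $X\rightsquigarrow Y$ if for every $\delta\in(0,1)$ there are $l\ge1$, $q\ge(1-\delta)l$ and $T\in\mathrm{Tri}_q(Y)$ with $X^{\oplus l}\succeq T$.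

If $q>l$, we may replace $T$ by its leading submatrix of $l\times l$ blocks, since $T\succeq$ this submatrix. So we may assume $q\le l$. In the example $M\rightsquigarrow2I_2$. For $l=3$, Lemma 5 with $U=V=I_2$ gives
$$
M^{\oplus3}\succeq\begin{bmatrix}2&0&0&1\\0&2&0&0\\0&0&2&0\\0&0&0&2\end{bmatrix}\in\mathrm{Tri}_2(2I_2),
$$
and general $l$ gives $\mathrm{Tri}_{l-1}(2I_2)$.

**Step 11 (rules for $\rightsquigarrow$).** *This step shows that $\rightsquigarrow$ can replace $\nu$ in the earlier argument.*

* (i) $X\succeq Y$ implies $X\rightsquigarrow Y$.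
* (ii) $\begin{bmatrix} A&C\\0&B\end{bmatrix}\rightsquigarrow A\oplus B$.
* (iii) $X\rightsquigarrow Y$ and $Y\rightsquigarrow Z$ imply $X\rightsquigarrow Z$.
* (iv) $X\rightsquigarrow Y$ implies $X\oplus Z\rightsquigarrow Y\oplus Z$.

For (i) take $l=q=1$ and $T=Y$. For (ii) use Lemma 5 with $U,V$ identity matrices. Then $D=A\oplus B$, so $M^{\oplus l}\succeq T\in\mathrm{Tri}_{l-1}(A\oplus B)$, and $l-1\ge(1-\delta)l$ once $l\ge2$ and $l\ge1/\delta$.

For (iii), let $\delta\in(0,1)$ and use $\delta/2$ in both hypotheses: $X^{\oplus l}\succeq T\in\mathrm{Tri}_q(Y)$ with $q\ge(1-\frac\delta2)l$, and $UY^{\oplus l'}V=T'\in\mathrm{Tri}_{q'}(Z)$ with $q'\ge(1-\frac\delta2)l'$. Up to permutations, $T^{\oplus l'}$ is block upper triangular with blocks $T_{st}^{\oplus l'}$, and its $q$ diagonal blocks are $Y^{\oplus l'}$. All blocks $T_{st}$ have the size of $Y$, so we may multiply by $\mathrm{diag}(U,\dots,U)$ on the left and $\mathrm{diag}(V,\dots,V)$ on the right. The blocks become $UT_{st}^{\oplus l'}V$: still $0$ below the diagonal, and $T'$ on the diagonal. As $T'\in\mathrm{Tri}_{q'}(Z)$,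 the result is in $\mathrm{Tri}_{qq'}(Z)$. So $X^{\oplus ll'}\succeq T^{\oplus l'}\succeq$ an element of $\mathrm{Tri}_{qq'}(Z)$, and $qq'\ge(1-\frac\delta2)^2ll'\ge(1-\delta)ll'$.

For (iv), let $X^{\oplus l}\succeq T\in\mathrm{Tri}_q(Y)$ with $(1-\delta)l\le q\le l$. Then $(X\oplus Z)^{\oplus l}\succeq X^{\oplus l}\oplus Z^{\oplus l}\succeq T\oplus Z^{\oplus q}$. Up to permutations this last matrix has blocks $T_{ss}\oplus Z=Y\oplus Z$ on the diagonal and $T_{st}\oplus0$ off the diagonal. So it lies in $\mathrm{Tri}_q(Y\oplus Z)$.

**Step 12 (moves with spectators, again).** *This step is the analog of (6).* For every generator $\lambda-\rho$ and every nonempty $\tau$,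
$$
\oplus(\lambda+\tau)\rightsquigarrow\oplus(\rho+\tau). \tag{11}
$$
The four comparisons by $\succeq$ in Step 5 give (11) for (g1), (g2), (g4), (g5) by (i). For (g3), apply (ii) to $\begin{bmatrix} A&(C\ \ 0)\\0&B\oplus X\end{bmatrix}$ with $X=\oplus\tau$.

**Step 13 (from an inequality to a finite certificate).** *This step converts statement 1 into moves.* Assume statement 1. By (9), $\pi([Y]-[X])\le0$. Let $\eta>0$ be rational. By (8) there is $t<\eta$ with $t[1]+[X]-[Y]\in\mathcal C$; add $(\eta-t)[1]\in\mathcal C$ to get $\eta[1]+[X]-[Y]\in\mathcal C$. By Step 6, after multiplying by a suitable common denominator $r\ge1$ for which $e=r\eta$ is also an integer, $e[1]+r[X]-r[Y]$ is a sum of generators $\lambda_j-\rho_j$. Put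
$$
\lambda=\sum_j\lambda_j+[1],\quad \rho=\sum_j\rho_j+[1],\quad L=\oplus\lambda,\quad X_0=I_e\oplus X^{\oplus r}.
$$
Then $e[1]+r[X]+\rho=r[Y]+\lambda$ as multisets. Replace the $\lambda_j$ by $\rho_j$ one at a time, with (11) and (iii). The direct sum $X_0$ and the extra $[1]$ stay as spectators. Up to order of summands,
$$
X_0\oplus L\ \rightsquigarrow\ X_0\oplus(\oplus\rho)=Y^{\oplus r}\oplus L. \tag{12}
$$

**Step 14 (making the catalyst cheap).** *The matrix $L$ appears on both sides of (12) and cannot be canceled; this step spreads its cost over many copies.* By induction on $h$,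
$$
X_0^{\oplus h}\oplus L\rightsquigarrow Y^{\oplus rh}\oplus L\qquad(h\ge1).
$$
The case $h=1$ is (12). From $h$ to $h+1$, (iv) with the extra summand $X_0$ gives $X_0^{\oplus(h+1)}\oplus L\rightsquigarrow X_0\oplus Y^{\oplus rh}\oplus L$. Then (12) and (iv) with the extra summand $Y^{\oplus rh}$ lead to $Y^{\oplus r(h+1)}\oplus L$, up to order. Use (iii).

Let $L$ have $a$ rows. Then $I_a\succeq L$, and $Y^{\oplus rh}\oplus L\succeq Y^{\oplus rh}$, so by (i) and (iii)
$$
X^{\oplus rh}\oplus I_{eh+a}\rightsquigarrow Y^{\oplus rh}.
$$
Thus for every $\delta\in(0,1)$ there are $l\ge1$ and $q\ge(1-\delta)l$ such that $X^{\oplus rhl}\oplus I_{(eh+a)l}\succeq$ an element of $\mathrm{Tri}_q(Y^{\oplus rh})\subset\mathrm{Tri}_{qrh}(Y)$. Put $p=rhl$ and $j=(eh+a)l$. Then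
$$
\frac jp=\frac{eh+a}{rh}=\eta+\frac a{rh},\qquad qrh\ge(1-\delta)p.
$$
Given $\varepsilon$, first choose a rational $\eta\le\varepsilon/2$. This fixes $e,r,L$ and $a$. Then choose $h$ with $\frac a{rh}\le\varepsilon/2$, and $\delta=\varepsilon$. This is statement 2, with $qrh$ in the role of $q$. $\blacksquare$

## Sharp bounds for the rank of one matrix

**Definition 10.** The *inner rank* of $T\in M(R)$ is $\rho(T)=\min\{k\ge0:I_k\succeq T\}$, with value $0$ for zero matrices. (Multisets $\rho$ no longer occur, so the letter is free.)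

The minimum exists as $I_m\succeq T$ when $T$ has $m$ rows. Over $\mathbb Z/4$,
$$
\begin{bmatrix}2&1\\0&2\end{bmatrix}=\begin{bmatrix}1\\2\end{bmatrix}\begin{bmatrix}2&1\end{bmatrix},
$$
so this element of $\mathrm{Tri}_2(2)$ has inner rank $1$, although it has two diagonal blocks and $\rho(2)=1$.

**Corollary C.** Let $R$ satisfy the rank condition. For all $X\in M(R)$,
$$
\min_{\mathrm{rk}\in\mathbb P(R)}\mathrm{rk}(X)=\sup\Big\{\tfrac{k-j}p:\ p\ge1,\ k,j\ge0,\ X^{\oplus p}\oplus I_j\succeq I_k\Big\}, \tag{13}
$$
$$
\max_{\mathrm{rk}\in\mathbb P(R)}\mathrm{rk}(X)=\inf\Big\{\tfrac{\rho(T)}q:\ q\ge1,\ T\in\mathrm{Tri}_q(X)\Big\}. \tag{14}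
$$

**Proof.** The extrema exist, since $\mathrm{rk}\mapsto\mathrm{rk}(X)$ is continuous on the compact set $\mathbb P(R)$.

**Step 15 (easy inequalities).** *This step shows that no rank function leaves the stated bounds.* If $X^{\oplus p}\oplus I_j\succeq I_k$, then $p\,\mathrm{rk}(X)+j\ge k$; this is "$\ge$" in (13). If $T\in\mathrm{Tri}_q(X)$, then $q\,\mathrm{rk}(X)\le\mathrm{rk}(T)\le\rho(T)$ by (10) and (S2); this is "$\le$" in (14).

**Step 16 (sharpness of (13)).** *This step applies Theorem B with an identity matrix as $Y$.* If the minimum is $0$, take $k=j=0$. Otherwise let $c/d$ be a positive rational number below the minimum, with $c,d\ge1$. Then $\mathrm{rk}(X^{\oplus d})\ge c=\mathrm{rk}(I_c)$ for all $\mathrm{rk}$. For $\varepsilon\in(0,1)$ Theorem B gives $X^{\oplus dp}\oplus I_j\succeq T\in\mathrm{Tri}_q(I_c)$ with $j\le\varepsilon p$ and $q\ge(1-\varepsilon)p$. Here $T$ is upper unitriangular, hence invertible, so $X^{\oplus dp}\oplus I_j\succeq I_{cq}$. The supremum is therefore at least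
$$
\frac{cq-j}{dp}\ge\frac{c(1-\varepsilon)-\varepsilon}d\ \longrightarrow\ \frac cd\qquad(\varepsilon\to0).
$$
As $c/d$ may be as close to the minimum as we like, "$\le$" in (13) follows.

**Step 17 (sharpness of (14)).** *This step applies Theorem B with an identity matrix as $X$.* Let $c/d$ be a rational number above the maximum, $c,d\ge1$. Then $\mathrm{rk}(I_c)\ge\mathrm{rk}(X^{\oplus d})$ for all $\mathrm{rk}$. Theorem B gives $I_{cp+j}\succeq T\in\mathrm{Tri}_q(X^{\oplus d})\subset\mathrm{Tri}_{qd}(X)$ with $j\le\varepsilon p$ and $q\ge(1-\varepsilon)p$. So the infimum is at most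
$$
\frac{\rho(T)}{qd}\le\frac{cp+j}{qd}\le\frac{c+\varepsilon}{(1-\varepsilon)d}\ \longrightarrow\ \frac cd\qquad(\varepsilon\to0),
$$
and "$\ge$" in (14) follows. $\blacksquare$

For $R=\mathbb Z/4$ and $X=2$ the matrix above gives $\mathrm{rk}(2)\le\frac12$ for every rank function, by (14). The length function found earlier attains $\frac12$, so the maximum is $\frac12$. The map to $\mathbb Z/2$ shows that the minimum is $0$.

## States on $K_0(R)$ come from rank functions

Recall that $K_0(R)$ is the abelian group generated by the classes $[P]$ of finitely generated projective left modules, with $[P\oplus P']=[P]+[P']$. Each such module is isomorphic to $\operatorname{im}E=R^nE$ (row vectors) for an idempotent $n\times n$ matrix $E$. We write $[E]$ for $[\operatorname{im}E]$ in this section.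

**Definition 11.** A *state* on $K_0(R)$ is a homomorphism $s:K_0(R)\to\mathbb R$ with $s([R])=1$ and $s\ge0$ on classes of finitely generated projective modules.

For $R=K\times K$, a projective module is a pair of vector spaces, $K_0(R)=\mathbb Z^2$ by dimensions, $[R]=(1,1)$, and the states are $s(a,b)=ta+(1-t)b$ with $0\le t\le1$. These match the rank functions of our first example.

**Step 18 (restriction).** *This step turns a rank function into a state by $[\operatorname{im}E]\mapsto\mathrm{rk}(E)$.* We show that the value depends only on the isomorphism class. Let $f:R^nE\to R^{n'}E'$ be an isomorphism with inverse $g$. Let $P$ be the matrix of $v\mapsto f(vE)$, $R^n\to R^{n'}$, and $Q$ the matrix of $w\mapsto g(wE')$, $R^{n'}\to R^n$, both acting on rows from the right. Then $P=PE'$ because $f$ takes values in $R^{n'}E'$, and $vPQ=g(f(vE))=vE$ for all $v$. So $E=PQ=PE'Q$, that is, $E'\succeq E$. By symmetry $E\succeq E'$, and $\mathrm{rk}(E)=\mathrm{rk}(E')$. Since $\operatorname{im}(E\oplus E')\cong\operatorname{im}E\oplus\operatorname{im}E'$, (S3) gives additivity.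 So $\mathrm{rk}$ defines a homomorphism $K_0(R)\to\mathbb R$, also written $\mathrm{rk}$; it is a state as $\mathrm{rk}(1)=1$ and $\mathrm{rk}\ge0$.

**Theorem D.** Let $R$ satisfy the rank condition. Every state on $K_0(R)$ is the restriction of a Sylvester rank function.

**Proof.**

**Step 19 (separation).** *This step reduces the theorem to a single element of $K_0(R)$.* The restriction map $\mathbb P(R)\to\mathbb R^{K_0(R)}$ is affine, and it is continuous since each coordinate is a difference of values of $\mathrm{rk}$. So its image is nonempty, compact and convex. Suppose that a state $s$ is not in the image. By Hahn–Banach separation in the locally convex space $\mathbb R^{K_0(R)}$, a continuous linear functional separates $s$ strictly from the image. Such a functional is bounded on a neighborhood of $0$ restricting only finitely many coordinates, hence vanishes where those coordinates do; so it is a finite combination of coordinates. We get $x_1,\dots,x_r\in K_0(R)$ and reals $c_i$ with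
$$
\sum_ic_is(x_i)<\min_{\mathrm{rk}}\sum_ic_i\,\mathrm{rk}(x_i).
$$
Each $\mathrm{rk}(x_i)$ is bounded on the compact set $\mathbb P(R)$. So the strict inequality survives a small change of the $c_i$, and we may take them rational; multiplying by a common denominator, we may take them integers. Then $x=\sum c_ix_i\in K_0(R)$ satisfies $s(x)<\min_{\mathrm{rk}}\mathrm{rk}(x)$.

**Step 20 (replacing $x$ by one idempotent).** *This step makes Corollary C applicable.* Write $x=[E]-[E']$ with idempotent matrices $E,E'$, where $E'$ is $m\times m$. Put $Y=E\oplus(I_m-E')$, which is idempotent. Since $[E']+[I_m-E']=m[R]$, we have $x=[Y]-m[R]$. States and rank functions both take the value $1$ on $[R]$, so $s([Y])<\min_{\mathrm{rk}}\mathrm{rk}(Y)$.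

**Step 21 (contradiction from a factorization).** *This step shows that $s$ must obey every factorization that the rank functions obey.* By (13) there are $p\ge1$ and $k,j\ge0$ with
$$
Y^{\oplus p}\oplus I_j\succeq I_k,\qquad \frac{k-j}p>s([Y]). \tag{15}
$$
As $s([Y])\ge0$, we have $k\ge1$. The matrix $G=Y^{\oplus p}\oplus I_j$ is idempotent. Write $I_k=UGV=(UG)(GV)$. The map $v\mapsto vUG$ goes from $R^k$ to $\operatorname{im}G$, the map $w\mapsto wGV$ goes from $\operatorname{im}G$ to $R^k$, and the composite is $v\mapsto vUGGV=v$. So $\operatorname{im}G\cong R^k\oplus P$, where $P$ is a direct summand of $\operatorname{im}G$, hence finitely generated projective. Therefore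
$$
p\,s([Y])+j=s([G])=k+s([P])\ge k,
$$
which contradicts (15). $\blacksquare$
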